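\title{The sharp isoperimetric inequality for Fefferman's measure on biholomorphic images of the sphere}

\begin{abstract}
Let $\Phi$ be a smooth diffeomorphism of the closed unit ball of $\mathbb C^2$ onto its image, biholomorphic in the interior, and let $Z$ be the image of the unit sphere. We prove that Fefferman's measure $\mathcal F(Z)$ and the enclosed volume $\mathcal V(Z)$ satisfy $\mathcal F(Z)^{3/2}\ge 8\pi\,\mathcal V(Z)$, with equality exactly when $\Phi$ is an automorphism of the ball followed by a map with constant Jacobian determinant. This answers a question posed by Barrett and Hammond. The inequality amounts to the bound $\|g\|_{L^3(\mathrm{ball})}\le\|g\|_{L^2(\mathrm{sphere})}$ for $g=(\det\Phi')^{2/3}$ and normalized measures, and we obtain this bound from the Jerison--Lee inequality on $S^5\subset\mathbb C^3$ applied to $|g|$. The argument works in $\mathbb C^n$. It shows that the Hardy space $H^p$ of the ball embeds in $L^{p(n+1)/n}$ with norm one for every $p>0$, identifies the extremals, and yields a contractive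 chain of weighted Bergman spaces.
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Fefferman's measure}
Let $Z\subset\mathbb C^n$ be a smooth strongly pseudoconvex real hypersurface. This means that $Z=\{\rho=0\}$ for a smooth real function $\rho$ with $d\rho\ne0$ on $Z$ whose Levi form $\sum\rho_{j\bar k}v_j\bar v_k$ is positive definite on the complex tangent space $\{v:\sum\rho_jv_j=0\}$ at each point of $Z$. Here $\rho_j=\partial\rho/\partial z_j$, $\rho_{\bar k}=\partial\rho/\partial\bar z_k$, and so on. Put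
\begin{equation}\label{eq:M}
M(\rho)=-\det P(\rho),\qquad P(\rho)=\begin{pmatrix}0&\rho_j\\ \rho_{\bar k}&\rho_{j\bar k}\end{pmatrix},
\end{equation}
where $j$ indexes columns and $k$ indexes rows, and let $\mu_Z$ be the positive $(2n-1)$-form on $Z$ determined by
\begin{equation}\label{eq:mu}
\mu_Z\wedge d\rho=2^{2n/(n+1)}M(\rho)^{1/(n+1)}\,dV,
\end{equation}
with $dV$ the Euclidean volume form. As a measure, $\mu_Z=2^{2n/(n+1)}M(\rho)^{1/(n+1)}|\nabla\rho|^{-1}\eta$, where $\eta$ is Euclidean surface measure. \emph{Fefferman's measure} of $Z$ is $\mathcal F(Z)=\int_Z\mu_Z$.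

To see what $\mu_Z$ measures, fix a point of $Z$ and choose unitary coordinates in which $\rho_2=\dots=\rho_n=0$ there; such a change leaves $M(\rho)$ unchanged, by \eqref{eq:chain} below. Expanding the determinant along the first row and column gives $M(\rho)=|\rho_1|^2\det\Lambda$, where $\Lambda=(\rho_{j\bar k})_{j,k\ge2}$ is the matrix of the Levi form. Since $|\nabla\rho|=2|\rho_1|$,
\[
\mu_Z=\det\big(2\Lambda/|\rho_1|\big)^{1/(n+1)}\,\eta .
\]
Thus $\mu_Z$ is surface measure weighted by a root of the curvature of $Z$ in the complex directions. The root is chosen so that $\mu_Z$ does not depend on $\rho$, and then $\mu_Z$ obeys the law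
\begin{equation}\label{eq:law}
\Phi^*\mu_{\Phi(Z)}=|\det\Phi'|^{2n/(n+1)}\mu_Z
\end{equation}
under biholomorphic maps $\Phi$; both facts are verified in Section~\ref{sec:reduction}.

When $Z$ is the compact boundary of a bounded domain, let $\mathcal V(Z)$ be the volume that it encloses, and define the isoperimetric quotient
\[
\mathcal Q(Z)=\frac{\mathcal F(Z)^{(n+1)/n}}{\mathcal V(Z)} .
\]
A biholomorphic map with constant Jacobian determinant $\gamma$ multiplies $\mathcal F$ by $|\gamma|^{2n/(n+1)}$ and $\mathcal V$ by $|\gamma|^2$, so it preserves $\mathcal Q$.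

For $n=1$ the matrix $\Lambda$ is empty, $\mu_Z$ is arc length, and $\mathcal Q$ is the quotient $(\text{length})^2/\text{area}$ of plane geometry, equal to $4\pi$ for a circle. For the unit sphere $S^{2n-1}$ take $\rho=|z|^2-1$; then $|\rho_1|=1$, $\Lambda$ is the identity, and $\mu_{S^{2n-1}}=2^{(n-1)/(n+1)}\eta$. In $\mathbb C^2$ the sphere has area $2\pi^2$ and the ball has volume $\pi^2/2$, so
\begin{equation}\label{eq:8pi}
\mathcal Q(S^3)=\frac{(2^{1/3}\cdot2\pi^2)^{3/2}}{\pi^2/2}=\frac{4\pi^3}{\pi^2/2}=8\pi .
\end{equation}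

\subsection{The question and its answer}
Let $B_n$ be the open unit ball of $\mathbb C^n$. Call $\Phi\colon\overline{B_n}\to\mathbb C^n$ \emph{admissible} if it is a smooth diffeomorphism of $\overline{B_n}$ onto its image and is biholomorphic from $B_n$ onto $\Phi(B_n)$. It is known that in $\mathbb C^2$ every hypersurface $Z=\Phi(S^3)$ with $\Phi$ admissible satisfies $\mathcal Q(Z)\ge4\pi$. The following question is posed in \cite{BH}.

\medskip
\noindent\textbf{Question.} \emph{Can $4\pi$ be replaced by $8\pi$, with equality if and only if $\Phi=\Phi_1\circ\Phi_2$, where $\Phi_2$ is an automorphism of the ball and $\det\Phi_1'$ is constant?}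
\medskip

The proposed cases of equality are the ones forced by invariance: $\Phi_2$ maps the sphere onto itself and $\Phi_1$ preserves $\mathcal Q$. In the plane a map with constant derivative is affine, and one finds only circles. In $\mathbb C^2$ the family is much larger. The shear $(z_1,z_2)\mapsto(z_1,z_2+z_1^2)$ has Jacobian determinant $1$, so the hypersurface $|w_1|^2+|w_2-w_1^2|^2=1$ has $\mathcal Q=8\pi$. The answer to the question is yes, and the same statement holds in every dimension.

\begin{theorem}\label{thm:iso}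
Let $n\ge1$, let $\Phi\colon\overline{B_n}\to\mathbb C^n$ be admissible, and let $Z=\Phi(S^{2n-1})$. Then
\[
\mathcal Q(Z)\ge\mathcal Q(S^{2n-1}),
\]
with equality if and only if $\Phi=\Phi_1\circ\Phi_2$ with $\Phi_2\in\operatorname{Aut}(B_n)$ and $\det\Phi_1'$ constant. In particular, for $n=2$ we have $\mathcal Q(Z)\ge8\pi$, with equality exactly for these $\Phi$.
\end{theorem}

The constant $8\pi$ is attained, so it is optimal.

\subsection{The analytic inequality}
Let $\nu$ be normalized Lebesgue measure on $B_n$ and let $\sigma_n$ be normalized surface measure on $S^{2n-1}$; both are probability measures. For admissible $\Phi$ the function $\det\Phi'$ has no zeros, so $g=(\det\Phi')^{n/(n+1)}$ is a holomorphic function on the ball. By \eqref{eq:law}, the inequality of Theorem~\ref{thm:iso} becomes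
\begin{equation}\label{eq:g}
\|g\|_{L^q(\nu)}\le\|g\|_{L^2(\sigma_n)},\qquad q=\frac{2(n+1)}n ;
\end{equation}
for $n=2$ the exponent is $q=3$. An inequality of this kind holds for all exponents and for functions with zeros. Write $\langle z,a\rangle=\sum z_j\bar a_j$. For $0<p<\infty$ the Hardy space $H^p(B_n)$ consists of the holomorphic $f$ on $B_n$ with
\[
\|f\|_{H^p}^p=\sup_{r<1}\int_{S^{2n-1}}|f(rz)|^p\,d\sigma_n(z)<\infty .
\]

\begin{theorem}\label{thm:hardy}
Let $n\ge1$, $0<p<\infty$ and $f\in H^p(B_n)$. Then
\begin{equation}\label{eq:hardy}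
\Big(\int_{B_n}|f|^{p(n+1)/n}\,d\nu\Big)^{\frac n{n+1}}\le\|f\|_{H^p}^p .
\end{equation}
For $f\not\equiv0$, equality holds if and only if $f=c\,(1-\langle z,a\rangle)^{-2n/p}$ with $c\ne0$ and $a\in B_n$.
\end{theorem}

Powers of $1-\langle z,a\rangle$, which has positive real part on $\overline{B_n}$, are taken with the principal branch.

\subsection{The idea of the proof}
We pass to the sphere one dimension higher. The projection $S^{2n+1}\to\overline{B_n}$ onto the first $n$ coordinates carries $\sigma_{n+1}$ to $\nu$, so the left side of \eqref{eq:g} is an $L^q$ norm on $S^{2n+1}$. The exponent $q$ is the exponent of the sharp CR Sobolev inequality of Jerison and Lee on $S^{2n+1}$, which bounds that norm by an energy. An integration by parts on the ball shows that the energy of $\zeta\mapsto|g(\zeta_1,\dots,\zeta_n)|$ is exactly $\|g\|_{L^2(\sigma_n)}^2$. The Jerison--Lee inequality, with its cases of equality, is the one deep result that we quote.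

Section~\ref{sec:ball} collects facts about the ball and reduces Theorem~\ref{thm:iso} to an inequality for $\det\Phi'$. Section~\ref{sec:tests} tests \eqref{eq:g} near constants and in the disc. Section~\ref{sec:lift} lifts the problem to $S^{2n+1}$ and computes the energy by hand for $n=1$. Section~\ref{sec:psh} proves an inequality for plurisubharmonic functions that contains Theorem~\ref{thm:iso}. Section~\ref{sec:hardy} proves Theorem~\ref{thm:hardy} and extends the isoperimetric inequality to maps that need not be injective or smooth up to the boundary, and Section~\ref{sec:chain} iterates Theorem~\ref{thm:hardy} in the dimension.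

\section{The ball and the reduction to the Jacobian}\label{sec:ball}

Write $B=B_n$ when the dimension is fixed. A function is of class $C^k(\overline B)$, or smooth on $\overline B$, if it extends as such to a neighborhood of $\overline B$. For a function $\Psi$ put
\[
R\Psi=\sum_kz_k\Psi_k,\qquad \bar R\Psi=\sum_l\bar z_l\Psi_{\bar l},\qquad |\partial\Psi|^2=\sum_k|\Psi_k|^2 .
\]
For $\beta>-1$ let $\nu_\beta$ be the probability measure on $B_n$ proportional to $(1-|z|^2)^\beta\,dV$, so that $\nu_0=\nu$.

\subsection{Projections, kernels and automorphisms}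

\begin{lemma}\label{lem:proj}
Let $N>n\ge1$. The projection $\mathbb C^N\to\mathbb C^n$ onto the first $n$ coordinates carries $\sigma_N$ to $\nu_{N-n-1}$ and normalized volume on $B_N$ to $\nu_{N-n}$. In particular it carries $\sigma_{n+1}$ to $\nu$.
\end{lemma}

\begin{proof}
The last statement is in \cite[\S1.4]{Rudin}; the reason is that over each $z\in B_n$ the thin shell $1<|\zeta|<1+\delta$ in $\mathbb C^{n+1}$ has as fiber an annulus of area $\pi(2\delta+\delta^2)$, independent of $z$. For $m\ge n$ the fiber of $B_m\to B_n$ over $z$ is a ball of radius $(1-|z|^2)^{1/2}$ in $\mathbb C^{m-n}$, whose volume is proportional to $(1-|z|^2)^{m-n}$; so normalized volume on $B_m$ goes to $\nu_{m-n}$. Finally $\sigma_N$ goes first to normalized volume on $B_{N-1}$ and then to $\nu_{N-1-n}$.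
\end{proof}

The next identities are the reproducing properties of the Szeg\H o and Bergman kernels of the ball, applied to the kernels themselves. They evaluate both sides of our inequalities at the extremals.

\begin{lemma}\label{lem:kernels}
For $a\in B_n$,
\[
\int_{S^{2n-1}}\frac{d\sigma_n(z)}{|1-\langle z,a\rangle|^{2n}}=\frac1{(1-|a|^2)^n},\qquad
\int_{B_n}\frac{d\nu(z)}{|1-\langle z,a\rangle|^{2(n+1)}}=\frac1{(1-|a|^2)^{n+1}} .
\]
\end{lemma}

\begin{proof}
By unitary invariance take $a=(r,0,\dots,0)$ with $0\le r<1$. Then $(1-rz_1)^{-n}=\sum_kb_kr^kz_1^k$ with $b_k=\binom{n+k-1}k$, and the powers $z_1^k$ are orthogonal in $L^2(\sigma_n)$ by invariance under $z\mapsto e^{it}z$. We have $\int|z_1|^{2k}d\sigma_n=1/b_k$: for $n=1$ both sides are $1$, and for $n\ge2$ Lemma~\ref{lem:proj} turns the integral into $(n-1)\int_0^1t^k(1-t)^{n-2}dt=k!\,(n-1)!/(n+k-1)!$. Hence the first integral equals $\sum_kb_kr^{2k}=(1-r^2)^{-n}$. The second identity is the first one in $\mathbb C^{n+1}$ at the point $(a,0)$, projected by Lemma~\ref{lem:proj}.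
\end{proof}

We recall from \cite[\S2.2]{Rudin} that every automorphism of $B_n$ has the form $V\circ\varphi_a$, where $V$ is unitary, $a\in B_n$, and $\varphi_a$ is an involution of the ball, smooth on $\overline{B_n}$, with
\begin{equation}\label{eq:jac}
|\det\varphi_a'(z)|=\Big(\frac{1-|a|^2}{|1-\langle z,a\rangle|^2}\Big)^{(n+1)/2}.
\end{equation}
The factorization in Theorem~\ref{thm:iso} can therefore be read off from $|\det\Phi'|$.

\begin{lemma}\label{lem:factor}
Let $\Phi\colon B_n\to\mathbb C^n$ be holomorphic. Then $|\det\Phi'|=c\,|1-\langle z,a\rangle|^{-(n+1)}$ for some $c>0$ and $a\in B_n$ if and only if $\Phi=\Phi_1\circ\Phi_2$ with $\Phi_2\in\operatorname{Aut}(B_n)$ and $\det\Phi_1'$ a nonzero constant.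
\end{lemma}

\begin{proof}
If $\Phi=\Phi_1\circ V\circ\varphi_a$ and $\det\Phi_1'\equiv\gamma\ne0$, the chain rule gives $|\det\Phi'|=|\gamma|\,|\det\varphi_a'|$, which has the stated form by \eqref{eq:jac}. Conversely, put $\Phi_2=\varphi_a$ and $\Phi_1=\Phi\circ\varphi_a^{-1}$. By the chain rule and \eqref{eq:jac},
\[
|\det\Phi_1'\circ\varphi_a|=|\det\Phi'|\big/|\det\varphi_a'|=c\,(1-|a|^2)^{-(n+1)/2},
\]
and a holomorphic function of constant modulus on $B_n$ is constant.
\end{proof}

\subsection{The quotient in terms of the Jacobian}\label{sec:reduction}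
We first check that $\mu_Z$ does not depend on $\rho$. Another defining function with positive Levi form (for $n=1$, up to a sign that does not affect the measure) is $h\rho$ with $h>0$ smooth. On $Z$ we have $(h\rho)_j=h\rho_j$ and $(h\rho)_{j\bar k}=h\rho_{j\bar k}+h_{\bar k}\rho_j+h_j\rho_{\bar k}$. Subtracting multiples of the first row and of the first column of $P(h\rho)$ removes the last two terms, so $M(h\rho)=h^{n+1}M(\rho)$ on $Z$. Thus both $d\rho$ and $M(\rho)^{1/(n+1)}$ in \eqref{eq:mu} are multiplied by $h$.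

Next let $\Phi$ be holomorphic and $\rho=\tilde\rho\circ\Phi$. Then $\rho_j=\sum_l(\tilde\rho_l\circ\Phi)\,\partial_j\Phi_l$ and $\rho_{j\bar k}=\sum_{l,m}(\tilde\rho_{l\bar m}\circ\Phi)\,\partial_j\Phi_l\,\overline{\partial_k\Phi_m}$, that is,
\begin{equation}\label{eq:chain}
P(\rho)=J^*\,(P(\tilde\rho)\circ\Phi)\,J,\quad J=\operatorname{diag}(1,\Phi'),\qquad M(\rho)=|\det\Phi'|^2\,M(\tilde\rho)\circ\Phi .
\end{equation}
An admissible map is holomorphic on only one side of the sphere, but these identities pass to the sphere by continuity.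

\begin{proposition}\label{prop:reduction}
Let $\Phi$ be admissible, $Z=\Phi(S^{2n-1})$ and $f=\det\Phi'$. Then $f$ is smooth and zero-free on $\overline B$ and holomorphic in $B$, the hypersurface $Z$ is strongly pseudoconvex, and
\begin{equation}\label{eq:ratio}
\frac{\mathcal Q(Z)}{\mathcal Q(S^{2n-1})}=\frac{\big(\int_{S^{2n-1}}|f|^{2n/(n+1)}\,d\sigma_n\big)^{(n+1)/n}}{\int_B|f|^2\,d\nu}.
\end{equation}
\end{proposition}

\begin{proof}
The real Jacobian determinant of $\Phi$ equals $|f|^2$ in $B$, hence on $\overline B$ by continuity, and it does not vanish because $\Phi$ is a diffeomorphism of $\overline B$. Extend $\Phi$ to a diffeomorphism of a neighborhood of $\overline B$, let $\rho=|z|^2-1$ and $\tilde\rho=\rho\circ\Phi^{-1}$. Then $\tilde\rho$ is a defining function of $Z$. The identities \eqref{eq:chain} hold in $B$ and, both sides being continuous, on $\overline B$. The matrix identity shows that $\Phi'$ maps the complex tangent spaces of the sphere onto those of $Z$ and matches the Levi forms, so $Z$ is strongly pseudoconvex.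 Pulling back \eqref{eq:mu} for $Z$ gives, on the sphere,
\[
\Phi^*\mu_Z\wedge d\rho=2^{\frac{2n}{n+1}}\big(M(\tilde\rho)\circ\Phi\big)^{\frac1{n+1}}|f|^2\,dV
=2^{\frac{2n}{n+1}}M(\rho)^{\frac1{n+1}}|f|^{2-\frac2{n+1}}\,dV ,
\]
so $\Phi^*\mu_Z=|f|^{2n/(n+1)}\mu_{S^{2n-1}}$; the same computation proves \eqref{eq:law} in general. Since $\mu_{S^{2n-1}}$ is a constant multiple of surface measure, $\mathcal F(Z)=\mathcal F(S^{2n-1})\int|f|^{2n/(n+1)}d\sigma_n$. The set $\Phi(B)$ is bounded, connected, open, and closed in the complement of $Z$, so it is the region enclosed by $Z$. As $\Phi$ is injective, $\mathcal V(Z)=\int_B|f|^2dV=\mathcal V(S^{2n-1})\int_B|f|^2d\nu$.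
\end{proof}

With $g=f^{n/(n+1)}$ the right side of \eqref{eq:ratio} is $\big(\|g\|_{L^2(\sigma_n)}/\|g\|_{L^q(\nu)}\big)^q$, which is the reduction to \eqref{eq:g}.

\section{Two tests of the inequality}\label{sec:tests}

\subsection{Near the sphere}
Let $h$ be a homogeneous holomorphic polynomial of degree $k\ge1$, let $g=1+\epsilon h$ with $\epsilon$ small, and let $q>0$ be arbitrary for the moment. A function holomorphic near $\overline B$ has mean over the ball and over the sphere equal to its value at $0$. Hence $\|g\|^2_{L^2(\sigma_n)}=1+\epsilon^2\|h\|^2_{L^2(\sigma_n)}$. Write $g^{q/2}=1+G$, so that $G(0)=0$ and $G=\frac q2\epsilon h+O(\epsilon^2)$; then $\int_B|g|^qd\nu=1+\int_B|G|^2d\nu$. In polar coordinates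
\[
\|h\|^2_{L^2(\nu)}=2n\int_0^1r^{2n-1+2k}dr\,\|h\|^2_{L^2(\sigma_n)}=\frac n{n+k}\|h\|^2_{L^2(\sigma_n)},
\]
and therefore
\[
\|g\|_{L^q(\nu)}^2=1+\frac q2\cdot\frac n{n+k}\,\epsilon^2\|h\|^2_{L^2(\sigma_n)}+O(\epsilon^3).
\]
The factor $\frac q2\cdot\frac n{n+k}$ is at most $1$ for all $k\ge1$ exactly when $q\le2(n+1)/n$. So the exponent in \eqref{eq:g} is the largest for which the constant $1$ is possible. At that exponent the factor is $(n+1)/(n+k)$: the inequality is strict at second order for $k\ge2$ and degenerate for $k=1$, and the linear directions are those of the expected extremals $(1-\epsilon\langle z,a\rangle)^{-n}=1+n\epsilon\langle z,a\rangle+O(\epsilon^2)$. This supports the constant $8\pi$, but it says nothing about $g$ far from a constant.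

\subsection{The disc, by power series}
For $n=1$ we have $q=4$. Let $g=\sum a_jz^j$ be holomorphic near the closed disc, so $g^2=\sum c_kz^k$ with $c_k=\sum_{j=0}^ka_ja_{k-j}$. Since $\int|z|^{2k}d\nu=1/(k+1)$, the Cauchy--Schwarz inequality for the $k+1$ terms of $c_k$ gives
\[
\int_{B_1}|g|^4d\nu=\sum_k\frac{|c_k|^2}{k+1}\le\sum_k\sum_{j=0}^k|a_j|^2|a_{k-j}|^2=\Big(\int_{S^1}|g|^2d\sigma_1\Big)^2 .
\]
If $g(0)\ne0$, equality forces $a_0a_k=a_1a_{k-1}$ for all $k\ge1$, so the coefficients form a geometric sequence and $g=c\,(1-z\bar a)^{-1}$. This proof uses that $|g|^4=|g\cdot g|^2$. For $n=2$ one has $|g|^3=|g^{3/2}|^2$, which is not the square of a product of copies of $g$, and the convolution structure is lost. We need an inequality in which the exponent $2(n+1)/n$ appears for a different reason.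

\section{Lifting to $S^{2n+1}$}\label{sec:lift}

\subsection{The Jerison--Lee inequality}
On $S^{2n+1}\subset\mathbb C^{n+1}$ consider the vector fields
\[
T_j=\frac\partial{\partial\zeta_j}-\bar\zeta_j\sum_{k=1}^{n+1}\zeta_k\frac\partial{\partial\zeta_k},\qquad 1\le j\le n+1,
\]
and their conjugates $\bar T_j$. They are tangent to the sphere, since $T_j|\zeta|^2=\bar\zeta_j(1-|\zeta|^2)=0$ there. They differentiate only in complex tangential directions: the coefficient vector $v=e_j-\bar\zeta_j\zeta$ of $T_j$ satisfies $\langle v,\zeta\rangle=0$. For $u\in C^\infty(S^{2n+1})$ put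
\begin{equation}\label{eq:norm}
\|u\|_{\mathcal S}^2=\int_{S^{2n+1}}\Big(|u|^2+\frac2{n^2}\sum_{j=1}^{n+1}\big(|T_ju|^2+|\bar T_ju|^2\big)\Big)d\sigma_{n+1},
\end{equation}
and let $\mathcal S$ be the Hilbert space completion of $C^\infty(S^{2n+1})$ in this norm.

Two properties of $\mathcal S$ will be used. First, $\mathcal S$ is a space of functions: the natural map $\mathcal S\to L^2(\sigma_{n+1})$ has norm at most $1$, and it is injective, because if smooth $u_i\to0$ and $T_ju_i\to v$ in $L^2$, then $(v,\chi)_{L^2}=\lim\,(u_i,T_j^*\chi)_{L^2}=0$ for every smooth $\chi$, where $T_j^*$ is the formal adjoint, and likewise for $\bar T_j$. Second, $C^1(S^{2n+1})\subset\mathcal S$ with norm given by \eqref{eq:norm}, because smooth functions are dense in $C^1$ and \eqref{eq:norm} is continuous in the $C^1$ norm.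

\begin{theorem}[Jerison--Lee \cite{JL}; in this form, with all cases of equality in $\mathcal S$, see Frank--Lieb \cite{FL}]\label{thm:JL}
Let $q=2(n+1)/n$. For $u\in\mathcal S$,
\begin{equation}\label{eq:JL}
\|u\|_{L^q(\sigma_{n+1})}^2\le\|u\|_{\mathcal S}^2 .
\end{equation}
For $u\not\equiv0$, equality holds if and only if $u(\zeta)=c\,|1-\langle\zeta,\xi\rangle|^{-n}$ with $c\in\mathbb C\setminus\{0\}$, $\xi\in\mathbb C^{n+1}$, $|\xi|<1$.
\end{theorem}

In the notation of \cite{FL}, for unnormalized measure, \eqref{eq:JL} reads $\mathcal E[u]\ge\frac{n^2}4|S^{2n+1}|^{1/(n+1)}\|u\|_q^2$ with $\mathcal E[u]=\frac12\int\big(\sum_j(|T_ju|^2+|\bar T_ju|^2)+\frac{n^2}2|u|^2\big)$. Multiplying by $4/(n^2|S^{2n+1}|)$ and using $\frac1{n+1}+\frac2q=1$ gives our form.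

The exponent is the one in \eqref{eq:g}, and the extremals with $\xi=(a,0)$ are the moduli of the expected extremals $g=c\,(1-\langle z,a\rangle)^{-n}$. We therefore read \eqref{eq:JL} on functions that do not depend on $\zeta_{n+1}$.

\subsection{Functions independent of the last variable}
For a function $W$ on $B$ or $\overline B$ let $\widetilde W(\zeta)=W(\zeta_1,\dots,\zeta_n)$; in the first case $\widetilde W$ is defined off the null set $\{\zeta_{n+1}=0\}$ of $S^{2n+1}$. For real $W\in C^1(\overline B)$ define the energy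
\[
E[W]=\int_B\Big(W^2+\frac4{n^2}\big(|\partial W|^2-|RW|^2\big)\Big)d\nu .
\]

\begin{lemma}\label{lem:lift}
\begin{enumerate}
\item[(i)] If $W\in C^1(\overline B)$ is real, then $\widetilde W\in\mathcal S$ and $\|W\|^2_{L^q(\nu)}\le\|\widetilde W\|_{\mathcal S}^2=E[W]$.
\item[(ii)] Let $W\ge0$ be continuous on $B$, $W\not\equiv0$, with $\widetilde W\in\mathcal S$. If $\|W\|_{L^q(\nu)}^2=\|\widetilde W\|^2_{\mathcal S}$, then $W=c\,|1-\langle z,a\rangle|^{-n}$ on $B$ with $c>0$ and $a\in B$.
\end{enumerate}
\end{lemma}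

\begin{proof}
(i) For any $W\in C^1(\overline B)$, real or not, $T_j\widetilde W=W_j-\bar\zeta_jRW$ with $W_{n+1}=0$. Expanding the square and using $\sum_j\zeta_jW_j=RW$ and $|\zeta|=1$,
\begin{equation}\label{eq:Tsum}
\sum_{j=1}^{n+1}|T_j\widetilde W|^2=|\partial W|^2-2\operatorname{Re}\big(RW\,\overline{RW}\big)+|RW|^2=|\partial W|^2-|RW|^2 .
\end{equation}
If $W$ is real, $\bar T_j\widetilde W=\overline{T_j\widetilde W}$, so the conjugate fields contribute the same amount. The integrands in \eqref{eq:norm} and in $\|\widetilde W\|_{L^q}^q$ are functions of $z=(\zeta_1,\dots,\zeta_n)$, and Lemma~\ref{lem:proj} gives $\|\widetilde W\|^2_{\mathcal S}=E[W]$ and $\|\widetilde W\|_{L^q(\sigma_{n+1})}=\|W\|_{L^q(\nu)}$. Now apply \eqref{eq:JL}.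

(ii) Equality holds in \eqref{eq:JL} for $u=\widetilde W$, so $\widetilde W(\zeta)=c\,|1-\langle\zeta,\xi\rangle|^{-n}$ almost everywhere, with $c>0$ because $W\ge0$. Both sides are continuous on $\{\zeta_{n+1}\ne0\}$, so they agree there. Write $\xi=(a,\xi_{n+1})$. On the circle $\zeta=(0,e^{it})$ the left side is the constant $W(0)$, so $|1-\bar\xi_{n+1}e^{it}|^2=1+|\xi_{n+1}|^2-2\operatorname{Re}(\bar\xi_{n+1}e^{it})$ does not depend on $t$. This forces $\xi_{n+1}=0$.
\end{proof}

\subsection{The energy of $|g|$ in the disc}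
The main step is visible for $n=1$. Let $g=\sum a_kz^k$ be holomorphic and zero-free near the closed disc and let $W=|g|$. Differentiating $W^2=g\bar g$ gives $2WW_z=g'\bar g$, so $|W_z|=\frac12|g'|$ and
\[
E[W]=\int_{B_1}\big(|g|^2+(1-|z|^2)|g'|^2\big)d\nu .
\]
Since $\int|z|^{2k}d\nu=\frac1{k+1}$ and $\int(1-|z|^2)|z|^{2k-2}d\nu=\frac1k-\frac1{k+1}=\frac1{k(k+1)}$ for $k\ge1$,
\[
E[W]=\sum_k|a_k|^2\Big(\frac1{k+1}+\frac k{k+1}\Big)=\sum_k|a_k|^2=\int_{S^1}|g|^2d\sigma_1 .
\]
The energy on $S^3$ is exactly the boundary integral, and Lemma~\ref{lem:lift}(i) gives \eqref{eq:g} for $n=1$ with no use of the parity of $q$.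

It matters that we lift $|g|$ and not $g$. For $u=\widetilde g$ the derivatives $\bar T_ju$ vanish, and \eqref{eq:Tsum} gives $\|\widetilde g\|^2_{\mathcal S}=\int\big(|g|^2+2(1-|z|^2)|g'|^2\big)d\nu$. The gradient term is twice as large, and the bound obtained is weaker than \eqref{eq:g} unless $g$ is constant.

\section{An inequality for plurisubharmonic functions}\label{sec:psh}

To compute the energy in every dimension without power series, observe that for holomorphic $g$ the gradient term comes from a second-order operator applied to $|g|^2$. Let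
\[
L\Psi=\sum_{k,l=1}^n(\delta_{kl}-z_k\bar z_l)\,\Psi_{k\bar l}.
\]
Since $(|g|^2)_{k\bar l}=g_k\overline{g_l}$, we have $L|g|^2=|\partial g|^2-|Rg|^2$. So we need $\int_BL\Psi\,d\nu$. Green's formula for the Laplacian would produce a normal derivative of $\Psi$ on the boundary. The coefficient matrix of $L$ has eigenvalues $1$ and $1-|z|^2$, the latter in the complex normal direction; it degenerates there on the sphere, and only boundary values of $\Psi$ survive.

\begin{lemma}\label{lem:green}
For $\Psi\in C^2(\overline B)$,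
\[
\int_{S^{2n-1}}\Psi\,d\sigma_n=\int_B\Psi\,d\nu+\frac1{n^2}\int_BL\Psi\,d\nu .
\]
\end{lemma}

\begin{proof}
The outer unit normal of the sphere at $z$ is $z$, and $\partial/\partial z_k=\frac12(\partial/\partial x_k-i\,\partial/\partial y_k)$. Thus the divergence theorem reads, for $Y\in C^1(\overline B)$,
\[
\int_B\frac{\partial Y}{\partial z_k}\,dV=\frac12\int_{S^{2n-1}}\bar z_kY\,d\eta,\qquad
\int_B\frac{\partial Y}{\partial\bar z_l}\,dV=\frac12\int_{S^{2n-1}}z_lY\,d\eta .
\]
Let $Y_k=\Psi_{\bar k}-z_k\bar R\Psi$. Then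
\[
\sum_k\frac{\partial Y_k}{\partial z_k}=\sum_k\Psi_{k\bar k}-n\bar R\Psi-\sum_{k,l}z_k\bar z_l\Psi_{k\bar l}=L\Psi-n\bar R\Psi,
\]
while $\sum_k\bar z_kY_k=(1-|z|^2)\bar R\Psi$ vanishes on the sphere. Hence $\int_BL\Psi\,d\nu=n\int_B\bar R\Psi\,d\nu$. Next, $\bar R\Psi=\sum_l\partial(\bar z_l\Psi)/\partial\bar z_l-n\Psi$, and the second formula gives $\int_B\sum_l\partial(\bar z_l\Psi)/\partial\bar z_l\,dV=\frac12\int|z|^2\Psi\,d\eta=\frac12\int\Psi\,d\eta$. The area of $S^{2n-1}$ is $2n$ times the volume of $B$, so dividing by the volume gives $\int_B\bar R\Psi\,d\nu=n\int\Psi\,d\sigma_n-n\int_B\Psi\,d\nu$. Combine the two identities.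
\end{proof}

For example, $\Psi=|z|^2$ has $L\Psi=n-|z|^2$ and $\int_B|z|^2d\nu=\frac n{n+1}$, and indeed $\frac n{n+1}+\frac1{n^2}\cdot\frac{n^2}{n+1}=1$.

We apply the lemma to $\Psi=e^\psi$, where $\psi$ plays the role of $\log|g|^2$. Recall that a real $C^2$ function $\psi$ is \emph{plurisubharmonic} if the Hermitian matrix $(\psi_{k\bar l})$ is positive semidefinite at every point, and \emph{pluriharmonic} if this matrix vanishes identically. If $f$ is holomorphic and zero-free, $\log|f|$ is locally the real part of a holomorphic function, hence pluriharmonic. Allowing plurisubharmonic $\psi$ costs nothing and is what permits zeros in Section~\ref{sec:hardy}.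

\begin{theorem}\label{thm:psh}
Let $\psi\in C^2(\overline B)$ be real and plurisubharmonic in $B$, and let $W=e^{\psi/2}$. Then
\begin{equation}\label{eq:energy}
E[W]\le\int_{S^{2n-1}}e^\psi\,d\sigma_n,
\end{equation}
with equality if $\psi$ is pluriharmonic. Consequently
\begin{equation}\label{eq:psh}
\Big(\int_Be^{\frac{n+1}n\psi}\,d\nu\Big)^{\frac n{n+1}}\le\int_{S^{2n-1}}e^\psi\,d\sigma_n,
\end{equation}
with equality if and only if $\psi=C-2n\log|1-\langle z,a\rangle|$ for some $C\in\mathbb R$ and $a\in B$.
\end{theorem}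

\begin{proof}
Let $\Psi=e^\psi=W^2$. From $W_k=\frac12W\psi_k$ we get $4(|\partial W|^2-|RW|^2)=e^\psi(|\partial\psi|^2-|R\psi|^2)$. From $\Psi_{k\bar l}=e^\psi(\psi_{k\bar l}+\psi_k\psi_{\bar l})$ and $\psi_{\bar l}=\overline{\psi_l}$ we get $L\Psi=e^\psi(L\psi+|\partial\psi|^2-|R\psi|^2)$. Hence $4(|\partial W|^2-|RW|^2)=L\Psi-e^\psi L\psi$, and Lemma~\ref{lem:green} gives the identity
\begin{equation}\label{eq:identity}
E[W]=\int_B\Psi\,d\nu+\frac1{n^2}\int_B\big(L\Psi-e^\psi L\psi\big)d\nu=\int_{S^{2n-1}}e^\psi\,d\sigma_n-\frac1{n^2}\int_Be^\psi L\psi\,d\nu .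
\end{equation}
Now $L\psi$ is the trace of the product of $(\delta_{kl}-z_k\bar z_l)$ with the transpose of $(\psi_{k\bar l})$. Both matrices are Hermitian and positive semidefinite, and the trace of such a product is nonnegative. So $L\psi\ge0$, and $L\psi=0$ if $\psi$ is pluriharmonic. This proves \eqref{eq:energy} and the claim on equality in it.

Since $W^q=e^{\frac{n+1}n\psi}$ and $2/q=n/(n+1)$, the left side of \eqref{eq:psh} is $\|W\|^2_{L^q(\nu)}$, which is at most $E[W]$ by Lemma~\ref{lem:lift}(i). This proves \eqref{eq:psh}. If equality holds in \eqref{eq:psh}, then $\|W\|^2_{L^q(\nu)}=E[W]=\|\widetilde W\|^2_{\mathcal S}$, so $W=c\,|1-\langle z,a\rangle|^{-n}$ by Lemma~\ref{lem:lift}(ii), and $\psi=2\log W$ has the stated form. Conversely, for such $\psi$ we have $e^\psi=e^C|1-\langle z,a\rangle|^{-2n}$ and $e^{\frac{n+1}n\psi}=e^{\frac{n+1}nC}|1-\langle z,a\rangle|^{-2(n+1)}$, and by Lemma~\ref{lem:kernels} both sides of \eqref{eq:psh} equal $e^C(1-|a|^2)^{-n}$.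
\end{proof}

\begin{remark}
Plurisubharmonicity enters only through the sign of $L\psi$ in \eqref{eq:identity}. Some such condition is needed: for $\psi=1-|z|^2$ the right side of \eqref{eq:psh} is $1$ and the left side is larger.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:iso}]
Let $f=\det\Phi'$ and $\psi=\frac{2n}{n+1}\log|f|$. By Proposition~\ref{prop:reduction}, $f$ is smooth and zero-free on $\overline B$, so $\psi$ is smooth on $\overline B$ and pluriharmonic in $B$. Since $e^\psi=|f|^{2n/(n+1)}$ and $e^{\frac{n+1}n\psi}=|f|^2$, inequality \eqref{eq:psh} says that the right side of \eqref{eq:ratio} is at least $1$. Equality holds if and only if $\frac{2n}{n+1}\log|f|=C-2n\log|1-\langle z,a\rangle|$, that is, $|f|=c\,|1-\langle z,a\rangle|^{-(n+1)}$ with $c>0$, $a\in B$. By Lemma~\ref{lem:factor} this happens if and only if $\Phi=\Phi_1\circ\Phi_2$ as stated; the constant $\det\Phi_1'$ is automatically nonzero because $f$ has no zeros. For $n=2$, $\mathcal Q(S^3)=8\pi$ by \eqref{eq:8pi}.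
\end{proof}

Theorem~\ref{thm:psh} thus extends the isoperimetric inequality, with the same extremals, from multiples of $\log|\det\Phi'|$ to all plurisubharmonic functions in $C^2(\overline B)$.

\section{Hardy space functions with zeros}\label{sec:hardy}

For $f\in H^p(B)$ the natural choice $\psi=p\log|f|$ is not allowed in Theorem~\ref{thm:psh}: it is $-\infty$ at the zeros of $f$ and need not extend to the boundary. Dilating $f$ and adding a small constant repairs both defects, and Fatou's lemma would then give \eqref{eq:hardy}. It would not give the cases of equality, since equality in the limit says nothing exact about the approximants. We therefore pass to the limit in $\mathcal S$, which shows that the lift of $|f|^{p/2}$ itself lies in $\mathcal S$, and apply Theorem~\ref{thm:JL} to it.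

\begin{proof}[Proof of Theorem~\ref{thm:hardy}]
Assume $f\not\equiv0$ and put $W=|f|^{p/2}$, so that the left side of \eqref{eq:hardy} is $\|W\|^2_{L^q(\nu)}$.

\emph{Regularization.} For $0<r<1$ and $\epsilon>0$ let $f_r(z)=f(rz)$ and $\psi=\frac p2\log(|f_r|^2+\epsilon)$. This function is smooth on $\overline B$, and
\[
\psi_{k\bar l}=\frac p2\left(\frac{(f_r)_k\overline{(f_r)_l}}{|f_r|^2+\epsilon}-\frac{|f_r|^2(f_r)_k\overline{(f_r)_l}}{(|f_r|^2+\epsilon)^2}\right)=\frac p2\cdot\frac{\epsilon\,(f_r)_k\overline{(f_r)_l}}{(|f_r|^2+\epsilon)^2}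
\]
is positive semidefinite, so $\psi$ is plurisubharmonic. For fixed $r$, dominated convergence gives $\int e^\psi d\sigma_n\to\int|f_r|^pd\sigma_n\le\|f\|^p_{H^p}$ as $\epsilon\to0$. Choose $r_i\uparrow1$ and then $\epsilon_i\downarrow0$ so that the integral is at most $\|f\|^p_{H^p}+1/i$. With $W_i=(|f_{r_i}|^2+\epsilon_i)^{p/4}$, Lemma~\ref{lem:lift}(i) and \eqref{eq:energy} give
\[
\|\widetilde W_i\|^2_{\mathcal S}=E[W_i]\le\|f\|^p_{H^p}+1/i .
\]

\emph{The weak limit.} A bounded sequence in a Hilbert space has a weakly convergent subsequence, and the norm of the limit is at most the lower limit of the norms. So, along a subsequence, $\widetilde W_i\to u$ weakly in $\mathcal S$ with $\|u\|^2_{\mathcal S}\le\|f\|^p_{H^p}$. The inclusion $\mathcal S\subset L^2(\sigma_{n+1})$ is bounded, so the convergence is also weak in $L^2$. On the other hand $W_i\to W$ uniformly on compact subsets of $B$, so $\widetilde W_i\to\widetilde W$ uniformly on compact subsets of $\Omega=S^{2n+1}\cap\{\zeta_{n+1}\ne0\}$. Testing against continuous functions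 with compact support in $\Omega$ gives $u=\widetilde W$ almost everywhere in $\Omega$, a set of full measure. Thus $\widetilde W\in\mathcal S$, and by \eqref{eq:JL} and Lemma~\ref{lem:proj}
\begin{equation}\label{eq:sandwich}
\|W\|^2_{L^q(\nu)}\le\|\widetilde W\|^2_{\mathcal S}\le\|f\|^p_{H^p},
\end{equation}
which is \eqref{eq:hardy}.

\emph{Equality.} If equality holds in \eqref{eq:hardy}, it holds throughout \eqref{eq:sandwich}, and Lemma~\ref{lem:lift}(ii) gives $|f|^{p/2}=c'|1-\langle z,a\rangle|^{-n}$ with $c'>0$. Then $f\cdot(1-\langle z,a\rangle)^{2n/p}$ is holomorphic with constant nonzero modulus, hence constant. Conversely, let $f=c\,(1-\langle z,a\rangle)^{-2n/p}$. Since $\langle rz,a\rangle=\langle z,ra\rangle$, Lemma~\ref{lem:kernels} gives $\|f\|^p_{H^p}=\sup_{r<1}|c|^p(1-r^2|a|^2)^{-n}=|c|^p(1-|a|^2)^{-n}$, and the left side of \eqref{eq:hardy} has the same value.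
\end{proof}

In Theorem~\ref{thm:iso}, injectivity and boundary smoothness of $\Phi$ serve to give geometric meaning to the two integrals in \eqref{eq:ratio} and to keep $\log|\det\Phi'|$ smooth. The inequality between the integrals needs neither.

\begin{corollary}\label{cor:maps}
Let $\Phi\colon B_n\to\mathbb C^n$ be holomorphic with $\det\Phi'\in H^{2n/(n+1)}(B_n)$. Then
\[
\int_{B_n}|\det\Phi'|^2\,d\nu\le\Big(\|\det\Phi'\|_{H^{2n/(n+1)}}^{2n/(n+1)}\Big)^{\frac{n+1}n}.
\]
If $\det\Phi'\not\equiv0$, equality holds if and only if $\Phi=\Phi_1\circ\Phi_2$ with $\Phi_2\in\operatorname{Aut}(B_n)$ and $\det\Phi_1'$ constant.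
\end{corollary}

\begin{proof}
Apply Theorem~\ref{thm:hardy} to $f=\det\Phi'$ with $p=2n/(n+1)$, for which $p(n+1)/n=2$ and $2n/p=n+1$. Equality holds if and only if $f=c\,(1-\langle z,a\rangle)^{-(n+1)}$ with $c\ne0$. This is equivalent to the condition on $|f|$ in Lemma~\ref{lem:factor}, because a holomorphic function of constant modulus is constant. The constant $\det\Phi_1'$ is nonzero since $f\not\equiv0$.
\end{proof}

\section{A contractive chain of weighted Bergman spaces}\label{sec:chain}

The device of adding a variable can be repeated. A function on $B_n$ is also a function on $B_N$ for $N>n$, and by Lemma~\ref{lem:proj} both sides of Theorem~\ref{thm:hardy} in $B_N$ become weighted integrals over $B_n$. We use the standard fact that for holomorphic $f$ the function $|f|^p$ is subharmonic, so that its spherical mean $m(t)=\int_{S^{2n-1}}|f(tz)|^pd\sigma_n(z)$ is a nondecreasing function of $t\in[0,1)$; it is also continuous.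

\begin{corollary}\label{cor:chain}
For every integer $N>n$, every $0<p<\infty$ and every holomorphic $f$ on $B_n$ with $f\in L^p(\nu_{N-n-1})$,
\begin{equation}\label{eq:bergman}
\Big(\int_{B_n}|f|^{p(N+1)/N}\,d\nu_{N-n}\Big)^{\frac N{N+1}}\le\int_{B_n}|f|^p\,d\nu_{N-n-1}.
\end{equation}
For $f\not\equiv0$, equality holds if and only if $f=c\,(1-\langle z,a\rangle)^{-2N/p}$ with $c\ne0$ and $a\in B_n$. Moreover, for $f\in H^p(B_n)$,
\[
\|f\|_{H^p}\ge\|f\|_{L^{p(n+1)/n}(\nu_0)}\ge\|f\|_{L^{p(n+2)/n}(\nu_1)}\ge\cdots\ge\|f\|_{L^{p(n+k)/n}(\nu_{k-1})}\ge\cdots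
\]
\end{corollary}

\begin{proof}
Let $F(z,z')=f(z)$ for $(z,z')\in B_N\subset\mathbb C^n\times\mathbb C^{N-n}$, and let $\beta=N-n-1$. By Lemma~\ref{lem:proj}, $\|F\|^p_{H^p(B_N)}=\sup_{r<1}\int_{B_n}|f(rz)|^pd\nu_\beta$. In polar coordinates the integral is $\int_0^1m(rt)\,w(t)\,dt$ for a weight $w\ge0$. As $r\uparrow1$, $m(rt)$ increases to $m(t)$, so by monotone convergence the supremum is $\int_0^1m(t)w(t)\,dt=\int_{B_n}|f|^pd\nu_\beta$. In particular $F\in H^p(B_N)$. By Lemma~\ref{lem:proj} again, the integral of $|F|^{p(N+1)/N}$ against normalized volume on $B_N$ is the integral on the left of \eqref{eq:bergman}. So \eqref{eq:bergman} is Theorem~\ref{thm:hardy} for $F$ in $B_N$.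

Equality holds if and only if $F=c\,(1-\langle z,a\rangle-\langle z',b\rangle)^{-2N/p}$ with $c\ne0$ and $(a,b)\in B_N$. The derivative of this function in $z'_j$ at the origin is $\frac{2N}pc\,\bar b_j$, so it is independent of $z'$ if and only if $b=0$.

The first inequality of the chain is Theorem~\ref{thm:hardy}. For $k\ge1$, suppose $f\in L^{P}(\nu_{k-1})$ with $P=p(n+k)/n$, and apply \eqref{eq:bergman} with $N=n+k$ and $P$ in place of $p$. Since $P(N+1)/N=p(n+k+1)/n$, taking $P$-th roots gives $\|f\|_{L^{p(n+k+1)/n}(\nu_k)}\le\|f\|_{L^{p(n+k)/n}(\nu_{k-1})}$, and induction on $k$ completes the proof.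
\end{proof}

In the last step $2N/P=2n/p$ for every $k$. Hence each inequality of the chain has the same extremals $c\,(1-\langle z,a\rangle)^{-2n/p}$ as Theorem~\ref{thm:hardy}.

\begin{thebibliography}{9}

\bibitem{BH}
David E. Barrett and Christopher Hammond, \emph{Remarks on variational problems for Fefferman's measure}, arXiv:1109.5882 (2011).

\bibitem{FL}
Frank and Lieb, Ann. of Math. \textbf{176} (2012), 349--381.

\bibitem{JL}
Jerison and Lee, J. Amer. Math. Soc. \textbf{1} (1988), 1--13.

\bibitem{Rudin}
Rudin, \emph{Function Theory in the Unit Ball of $\mathbb C^n$}.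

\end{thebibliography}
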